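# Remote closed sets and the cofinality of the meager ideal

## 1. Nowhere dense sets coded by a point and an interval partition

For a finite $0$-$1$ sequence $s$, let $[s]=\{x\in 2^\omega: s\subset x\}$ be the basic clopen set of $s$, and let $|s|$ be the length of $s$. An *interval partition* is a partition $P=(P_i)_{i\in\omega}$ of $\omega$ into consecutive nonempty finite intervals. A point $y\in 2^\omega$ and an interval partition $P$ together give the set
$$N_{y,P}=\{x\in 2^\omega:\ x{\restriction}P_i\neq y{\restriction}P_i\ \text{ for all } i\in\omega\}. \tag{1}$$
So $x$ belongs to $N_{y,P}$ when $x$ never agrees with $y$ on a whole block.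

The set $N_{y,P}$ is closed, because each single condition $x{\restriction}P_i\ne y{\restriction}P_i$ defines a clopen set. It is nowhere dense: given $s$, pick $i$ with $\min P_i\ge |s|$ and extend $s$ to a sequence $t$ of length $\max P_i+1$ with $t{\restriction}P_i=y{\restriction}P_i$; then $[t]\subset[s]$ misses $N_{y,P}$.

This argument uses only infinitely many blocks. So for every infinite $I\subset\omega$ the larger set $\{x: x{\restriction}P_i\ne y{\restriction}P_i\text{ for all }i\in I\}$ is still closed and nowhere dense. We shall need that freedom.

Two examples. If $P_i=\{i\}$, then $N_{y,P}$ is one point, the sequence that differs from $y$ everywhere. If $P_i=\{2i,2i+1\}$ and $y$ is constantly $0$, then $N_{y,P}$ consists of the sequences with at least one $1$ in each pair, a copy of the product of countably many three-point sets.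

Here is what these sets are for. We want to compute how many open sets it takes to describe a closed subset of the Čech–Stone remainder of a space $X$ that stays away from all nowhere dense subsets of $X$. The answer will be $\mathrm{cof}(\mathcal M)$, and the sets (1) carry both inequalities. If $y$ runs through a nonmeager set and $P$ through a suitable family of partitions, then the sets $N_{y,P}$ are cofinal among the nowhere dense subsets of $2^\omega$; this gives the upper bound. If the conditions in (1) are distributed over infinitely many pieces of $X$, each piece receiving infinitely many of them, we obtain one nowhere dense subset of $X$ that meets every member of a given small family of open sets; this gives the lower bound.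

## 2. Remote closed sets, their characters, and the theorems

All spaces are Tychonoff. For a space $X$ let $X^*=\beta X\setminus X$. We abbreviate "nowhere dense" to nwd.

**Definition (remote set).** A nonempty closed set $F\subset X^*$ is *remote* (from $X$) if $F\cap\mathrm{cl}_{\beta X}N=\emptyset$ for every nwd set $N\subset X$.

**Definition (character).** The character $\chi(F,\beta X)$ of a closed set $F\subset\beta X$ is the least cardinality of a family $\mathcal U$ of open subsets of $\beta X$, each containing $F$, such that every open subset of $\beta X$ containing $F$ contains a member of $\mathcal U$. Such a $\mathcal U$ is called a neighborhood base of $F$.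

Let us try both notions on $X=\omega\times 2^\omega$. The whole remainder $X^*$ has a countable neighborhood base: the sets $\beta X\setminus(\{0,\dots,n\}\times2^\omega)$ are clopen and decreasing with intersection $X^*$, so by compactness every open set containing $X^*$ contains one of them. But $X^*$ is not remote. The set $\omega\times\{0\}$, where $0$ is the zero sequence, is closed, nwd and not compact, so its closure in $\beta X$ meets $X^*$. In this example it is easy to have small character without being remote.

On $X=\omega$ the situation is degenerate: the only nwd subset of $\omega$ is $\emptyset$, so every nonempty closed subset of $\omega^*$ is remote, and $\omega^*$ has countable character in $\beta\omega$. This is why isolated points are excluded in the next definition.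

**Definition ($\chi_R$).** For a non-compact separable metrizable space $X$ let $\chi_R(X)$ be the least character $\chi(F,\beta X)$ of a nonempty closed $F\subset X^*$ that is remote from $X$. Let $\chi_R$ be the minimum of $\chi_R(X)$ over all non-compact separable metrizable $X$ without isolated points.

**Definition (cardinals).** $\mathfrak c=2^{\aleph_0}$. The dominating number $\mathfrak d$ is the least size of a family $D\subset\omega^\omega$ such that every $f\in\omega^\omega$ satisfies $f(n)\le h(n)$ for all but finitely many $n$, for some $h\in D$. $\mathrm{non}(\mathcal M)$ is the least size of a nonmeager subset of $2^\omega$. $\mathrm{cof}(\mathcal M)$ is the cofinality of the ideal of meager subsets of the reals: the least size of a family of meager sets such that every meager set is contained in one of them.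

The question, from Alan Dow and Rodrigo Hernández-Gutiérrez, "Far points and discretely generated spaces" (arXiv:1509.01601, 2015), is whether $\chi_R=\mathrm{cof}(\mathcal M)$ in ZFC. One known fact shows that $\mathfrak d$ alone cannot be the answer. Add $\omega_2$ random reals to a model of CH; in the resulting model $\omega_1=\mathfrak d<\mathrm{cof}(\mathcal M)=\omega_2=\mathfrak c$, and no nonempty closed subset of $(\omega\times2^\omega)^*$ of character $\le\omega_1$ is remote from $\omega\times2^\omega$.

The answer is yes, for each space separately. From now on $X$ is a non-compact separable metrizable space and $I$ is its set of isolated points. No axioms beyond ZFC are used.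

**Theorem A.** If $X$ has no isolated points, then every nonempty closed remote $F\subset X^*$ has $\chi(F,\beta X)\ge\mathrm{cof}(\mathcal M)$, and some such $F$ has $\chi(F,\beta X)=\mathrm{cof}(\mathcal M)$. Hence $\chi_R(X)=\mathrm{cof}(\mathcal M)$ for every such $X$, and $\chi_R=\mathrm{cof}(\mathcal M)$.

**Theorem B (isolated points allowed).**

1. Every closed remote $F\subset X^*$ with $F\not\subset\mathrm{cl}_{\beta X}I$ has $\chi(F,\beta X)\ge\mathrm{cof}(\mathcal M)$.
2. $\chi_R(X)=\mathrm{cof}(\mathcal M)$ if $\mathrm{cl}_XI$ is compact (in particular if $I=\emptyset$), and $\chi_R(X)=\aleph_0$ if $\mathrm{cl}_XI$ is not compact.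

One theorem of set theory is quoted without proof (Miller, Fremlin; see Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*, Theorem 2.2.11):
$$\mathrm{cof}(\mathcal M)=\max\{\mathfrak d,\mathrm{non}(\mathcal M)\}. \tag{2}$$
So we have to show that the right-hand side is both a lower and an upper bound. From general topology (Engelking) we use the following standard theorems:

- every separable metrizable space has a metrizable compactification;
- every nonempty compact metrizable space is a continuous image of $2^\omega$;
- every nonempty compact metrizable zero-dimensional space without isolated points is homeomorphic to $2^\omega$;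
- Sierpiński's theorem: any two nonempty countable metrizable spaces without isolated points are homeomorphic;
- a non-compact metrizable space contains an infinite closed discrete set;
- metrizable spaces are collectionwise normal, so a closed discrete set $\{p_n\}$ in one has a discrete family of open sets $V_n\ni p_n$. (*Discrete* means that each point of the space has a neighborhood meeting at most one $V_n$.)

Four small facts will be used repeatedly.

**Fact 1.** If $A,B\subset X$ are closed, then $\mathrm{cl}_{\beta X}A\cap\mathrm{cl}_{\beta X}B=\mathrm{cl}_{\beta X}(A\cap B)$.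

*Proof.* $X$ is normal, and in a normal space disjoint closed sets have disjoint closures in $\beta X$; this is the case $A\cap B=\emptyset$. In general, let $p\notin\mathrm{cl}_{\beta X}(A\cap B)$ and let $G$ be a closed neighborhood of $p$ in $\beta X$ disjoint from $\mathrm{cl}_{\beta X}(A\cap B)$. The sets $A\cap G$ and $B\cap G$ are closed in $X$ and disjoint, so their closures in $\beta X$ are disjoint. If $p$ were in both $\mathrm{cl}_{\beta X}A$ and $\mathrm{cl}_{\beta X}B$, it would be in both $\mathrm{cl}_{\beta X}(A\cap G)$ and $\mathrm{cl}_{\beta X}(B\cap G)$, a contradiction. The inclusion $\supset$ is clear. $\square$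

**Fact 2** (Engelking 3.5.7)**.** If $Z$ is a compactification of $X$ and $f:\beta X\to Z$ extends $\mathrm{id}_X$, then $f(X^*)=Z\setminus X$.

*Proof.* Suppose $p\in X^*$ and $f(p)=x\in X$. Take disjoint open sets $G_p\ni p$ and $G_x\ni x$ in $\beta X$, and an open $G\subset Z$ with $x\in G$ and $G\cap X\subset G_x$. Then $G_p\cap f^{-1}(G)$ is an open set containing $p$, so it contains some $x'\in X$; now $x'=f(x')\in G\cap X\subset G_x$, contradicting $G_p\cap G_x=\emptyset$. So $f(X^*)\subset Z\setminus X$. Since $f(\beta X)$ is compact and contains the dense set $X$, $f$ is onto, and equality follows. $\square$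

**Fact 3.** The union of a locally finite family of nwd sets is nwd.

*Proof.* Let $G$ be nonempty and open. Inside $G$ there is a nonempty open $W$ meeting only finitely many members of the family. A finite union of nwd sets is nwd, so $W$ contains a nonempty open set missing those finitely many members, hence all of them. $\square$

**Fact 4.** If $Y$ is open in $X$, $Q$ is dense in $Y$ and $N$ is nwd in $Q$, then $N$ is nwd in $X$.

*Proof.* Let $G\subset\mathrm{cl}_XN$ be nonempty and open in $X$. Then $G$ meets $N\subset Y$, so $G\cap Y$ is nonempty and open and $G\cap Q\neq\emptyset$ is open in $Q$. But $G\cap Q\subset\mathrm{cl}_XN\cap Q=\mathrm{cl}_QN$, a contradiction. $\square$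

## 3. The space $\omega\times2^\omega$: uncountable character, and why one point per neighborhood is not enough

Let $F$ be remote from $X$ and let $\{U_\alpha:\alpha<\kappa\}$ be a neighborhood base of $F$. For nwd $N\subset X$ the set $\beta X\setminus\mathrm{cl}_{\beta X}N$ is open and contains $F$. Hence
$$\text{for every nwd } N\subset X \text{ there is } \alpha<\kappa \text{ with } U_\alpha\cap N=\emptyset. \tag{3}$$
To bound $\kappa$ from below we must build, from a family that is too small, one nwd set that meets all $U_\alpha$.

Take $X=\omega\times2^\omega$ and suppose $\kappa=\aleph_0$. Each $U_k$ meets infinitely many levels $\{n\}\times2^\omega$: the set $\{0,\dots,m\}\times2^\omega$ is compact, so removing it from $U_k$ leaves an open set containing $F\neq\emptyset$, which meets the dense set $X$. So we can pick $x_k\in U_k\cap X$ on levels $n_0<n_1<\cdots$. The set $\{x_k:k\in\omega\}$ is a locally finite union of single non-isolated points, hence nwd by Fact 3, and it meets every $U_k$. This contradicts (3). (No finite base exists either, since a finite base can be listed with repetitions in the same argument.) So the character is uncountable.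

For larger $\kappa$ it is natural to pick one point $x_\alpha\in U_\alpha\cap X$ for each $\alpha<\kappa$ and to hope that $\kappa<\mathrm{non}(\mathcal M)$ makes $\{x_\alpha:\alpha<\kappa\}$ small enough to contradict (3). Smallness in the sense of $\mathrm{non}(\mathcal M)$ means *meager*, whereas (3) speaks about *nwd* sets, and the two differ already for countable sets. Let $Q$ be a countable dense subset of $X$. Each $U_\alpha$ is open, so every $x_\alpha$ may be chosen in $Q$. The set $\{x_\alpha\}$ is then meager for every $\kappa$ and every base, so meagerness of this set cannot lead to a contradiction. By (3) it is not nwd, and that only says that it is infinite.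

What is unused so far is that each $U_\alpha$ meets *infinitely many* levels. A whole sequence of points $x_{\alpha,n}\in U_\alpha$, one on each of infinitely many levels $n$, can be spliced together into one point of $2^\omega$, and $\mathrm{non}(\mathcal M)$ can be applied to the spliced points. In return we have to trap only *one* of the points $x_{\alpha,n}$ for each $\alpha$. Sections 4, 6 and 7 carry this out.

## 4. Avoiding a target on intervals

The first lemma turns a meager set into a pair (point, partition) as in Section 1.

**Lemma 1.** If $M\subset2^\omega$ is meager, there are $y\in2^\omega$ and an interval partition $J$ such that for every $z\in M$: $z{\restriction}J_j\ne y{\restriction}J_j$ for all but finitely many $j$. If $M$ is nwd, "for all $j$" can be obtained.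

*Proof.* Let $M\subset\bigcup_mG_m$ with $G_m$ closed nwd and increasing; if $M$ is nwd, let $G_m=\overline M$ for all $m$. We define $0=\ell_0<\ell_1<\cdots$ and $y$ block by block, with $J_j=[\ell_j,\ell_{j+1})$. Suppose $\ell_j$ is given. List $2^{\ell_j}$ as $s_1,\dots,s_r$ and let $t_0=\emptyset$. Given $t_{q-1}$, the set $G_j$ is nwd and closed, so there is $t_q\supset t_{q-1}$ with $[s_q{}^\frown t_q]\cap G_j=\emptyset$. Lengthen $t_r$ if it is empty, put $\ell_{j+1}=\ell_j+|t_r|$, and let $y{\restriction}J_j$ be $t_r$ (shifted to start at $\ell_j$). Then $[s^\frown y{\restriction}J_j]\cap G_j=\emptyset$ for every $s\in2^{\ell_j}$.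

Let $z\in G_m$ and $j\ge m$. Then $z\in G_j$, and with $s=z{\restriction}\ell_j$ we get $z\notin[s^\frown y{\restriction}J_j]$, that is, $z{\restriction}J_j\ne y{\restriction}J_j$. If $M$ is nwd, every $z\in M$ lies in $G_0$, so this holds for all $j$. $\square$

The partition $J$ depends on $M$. The next lemma says that $\mathfrak d$ partitions, fixed in advance, can replace all the $J$'s, even after infinitely many blocks have been selected from $J$.

**Lemma 2.** There is a family $\mathcal P$ of interval partitions, $|\mathcal P|\le\mathfrak d$, such that for each infinite family $\mathcal J$ of pairwise disjoint nonempty finite intervals of $\omega$ there is $P\in\mathcal P$ such that every $P_i$ contains a member of $\mathcal J$.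

*Proof.* Start with a dominating family of size $\mathfrak d$, close it under finite modifications, and replace each $h$ by $n\mapsto\max\{h(n),n+1\}$. The resulting family $D$ has size at most $\mathfrak d$, every $f\in\omega^\omega$ is bounded by some $h\in D$ at *every* $n$, and $h(n)>n$ for all $h\in D$ and all $n$. For $h\in D$ let $p_0=0$, $p_{i+1}=h(p_i)$ and $P^h_i=[p_i,p_{i+1})$. Let $\mathcal P=\{P^h:h\in D\}$.

Given $\mathcal J$, only finitely many of its members meet $\{0,\dots,n-1\}$, so there is a least $m=f(n)$ such that $[n,m)$ contains a member of $\mathcal J$. Choose $h\in D$ with $h\ge f$ everywhere. Then $P^h_i=[p_i,h(p_i))\supset[p_i,f(p_i))$ contains a member of $\mathcal J$. $\square$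

The family $\mathcal P$ of Lemma 2 is fixed for the rest of these notes.

## 5. Cofinal families of nowhere dense sets

The upper bound needs a small list of nwd sets that swallows all others. We first produce it in $2^\omega$ and then transfer it to other spaces by an irreducible map.

**Lemma 3.** Let $Y$ be a nonempty separable metrizable space without isolated points. There is a family $\mathcal D$ of closed nwd subsets of $Y$ with $|\mathcal D|\le\max\{\mathfrak d,\mathrm{non}(\mathcal M)\}$ such that every nwd subset of $Y$ lies in a member of $\mathcal D$.

**Step 1: the Cantor set.** This step proves the lemma for $Y=2^\omega$, with the sets (1). Let $S\subset2^\omega$ be nonmeager with $|S|=\mathrm{non}(\mathcal M)$, and let $\mathcal D=\{N_{y,P}:y\in S,\ P\in\mathcal P\}$. These sets are closed nwd by Section 1, and there are at most $\max\{\mathfrak d,\mathrm{non}(\mathcal M)\}$ of them.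

Let $N$ be nwd. Lemma 1 gives $\varphi\in2^\omega$ and $J$ with $x{\restriction}J_j\neq\varphi{\restriction}J_j$ for all $x\in N$ and all $j$. For each $k$ the set of $y$ that agree with $\varphi$ on some $J_j$ with $j\ge k$ is open and dense. So the set of $y$ that agree with $\varphi$ on infinitely many blocks $J_j$ is comeager, and it contains some $y\in S$ because $S$ is nonmeager. Let $\mathcal J=\{J_j:y{\restriction}J_j=\varphi{\restriction}J_j\}$, an infinite family. By Lemma 2 there is $P\in\mathcal P$ such that every $P_i$ contains some $J_j\in\mathcal J$. For $x\in N$ we have $x{\restriction}J_j\ne\varphi{\restriction}J_j=y{\restriction}J_j$, hence $x{\restriction}P_i\ne y{\restriction}P_i$. So $N\subset N_{y,P}$.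

**Step 2: an irreducible map.** This step connects a general $Y$ to the Cantor set. Let $Z$ be a metrizable compactification of $Y$. It has no isolated points: an isolated point of $Z$ would lie in the dense set $Y$ and be isolated in $Y$. Fix a continuous surjection $2^\omega\to Z$. By compactness, the intersection of a chain of closed sets mapped onto $Z$ is again mapped onto $Z$. So Zorn's lemma gives a closed $C\subset2^\omega$ that is minimal among the closed sets mapped onto $Z$. Let $\pi:C\to Z$ be the restriction. Minimality says
$$\pi(C\setminus W)\neq Z\quad\text{for every nonempty open } W\subset C. \tag{4}$$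
The space $C$ has no isolated point: if $c$ were isolated in $C$, then $Z\setminus\pi(C\setminus\{c\})$ would be nonempty by (4), open because $\pi(C\setminus\{c\})$ is compact, and contained in $\{\pi(c)\}$, so $\pi(c)$ would be isolated in $Z$. Hence $C$ is homeomorphic to $2^\omega$, and Step 1 gives a family $\mathcal D_C$ for $C$.

**Step 3: $\pi$ preserves closed nwd sets in both directions.** This is what lets the family move along $\pi$.

If $N\subset Z$ is closed nwd, so is $\pi^{-1}(N)$. Otherwise there is a nonempty open $W\subset\pi^{-1}(N)$. By (4) the open set $Z\setminus\pi(C\setminus W)$ is nonempty, and it is contained in $\pi(W)\subset N$, a contradiction.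

If $M\subset C$ is closed nwd, so is $\pi(M)$. Otherwise there is a nonempty open $V\subset\pi(M)$. Put $W=\pi^{-1}(V)\setminus M$; it is open, and nonempty because $M$ is nwd. Points outside $V$ have all their preimages outside $W$, and points of $V\subset\pi(M)$ have a preimage in $M$, hence outside $W$. So $\pi(C\setminus W)=Z$, contradicting (4).

**Step 4: passing between $Z$ and $Y$.** This step finishes the transfer. If $N$ is closed nwd in $Y$, then $\mathrm{cl}_ZN$ is nwd in $Z$: an open $W\subset\mathrm{cl}_ZN$ satisfies $W\cap Y\subset\mathrm{cl}_ZN\cap Y=N$, so $W\cap Y=\emptyset$ and $W=\emptyset$ by density of $Y$. Conversely, if $L$ is closed nwd in $Z$, then $L\cap Y$ is closed nwd in $Y$: if $V$ is open in $Z$ and $V\cap Y\subset L$, then $V\subset\mathrm{cl}_Z(V\cap Y)\subset L$, so $V=\emptyset$.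

Let $\mathcal D=\{\pi(M)\cap Y:M\in\mathcal D_C\}$. Its members are closed nwd in $Y$. Given a nwd subset of $Y$, let $N$ be its closure in $Y$. Then $\mathrm{cl}_ZN$ is closed nwd, so $\pi^{-1}(\mathrm{cl}_ZN)$ is closed nwd and lies in some $M\in\mathcal D_C$. As $\pi$ is onto, $N\subset\pi(M)\cap Y$. $\square$

## 6. Strips converging to $F$, and the bound $\mathfrak d\le\kappa$

**Proposition 4.** Let $F\subset X^*$ be nonempty, closed, remote, with $F\cap\mathrm{cl}_{\beta X}I=\emptyset$. Then $\kappa:=\chi(F,\beta X)\ge\max\{\mathfrak d,\mathrm{non}(\mathcal M)\}$.

If $X$ has no isolated points, the condition on $\mathrm{cl}_{\beta X}I$ is vacuous. The proof occupies this section and the next. Let $\{U_\alpha:\alpha<\kappa\}$ be a neighborhood base of $F$. Replacing $U_\alpha$ by $U_\alpha\setminus\mathrm{cl}_{\beta X}I$, which still gives a base, we assume $U_\alpha\cap\mathrm{cl}_{\beta X}I=\emptyset$. Recall (3).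

**Step 1: replacing the levels by strips.** A general $X$ is not a product with $\omega$. This step cuts $X$ into pieces $X_n$ that play the role of the levels in Section 3.

Let $Z$ be a metrizable compactification of $X$ with metric $\rho$, and let $f:\beta X\to Z$ extend $\mathrm{id}_X$. By Fact 2, $K=f(F)$ is a nonempty compact set disjoint from $X$. Let $\delta(z)=\rho(z,K)$. This is continuous and $\delta>0$ on $X$. The sets $\{x\in X:\delta(x)=a\}$, $a>0$, are pairwise disjoint and $X$ is separable, so only countably many of them have nonempty interior in $X$. Hence we can choose $a_0>\mathrm{diam}\,Z$ and $a_0>a_1>\cdots\to0$ such that every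
$$E_n=\{x\in X:\delta(x)=a_n\}$$
has empty interior; being closed in $X$, it is nwd. Let
$$X_n=\{x\in X:a_{n+1}<\delta(x)<a_n\}.$$
The $X_n$ are disjoint open sets, and $X=\bigcup_nX_n\cup\bigcup_nE_n$. Each $x\in X$ has the neighborhood $\{x'\in X:\delta(x')>\delta(x)/2\}$, which meets $X_n$ or $E_n$ only if $a_n>\delta(x)/2$, so only for finitely many $n$. So both families are locally finite in $X$. By Fact 3, $\bigcup_nE_n$ is nwd; it is also closed, so $\bigcup_nX_n$ is dense and open in $X$. Also by Fact 3:
$$\text{if } N_n\subset X_n \text{ is nwd in } X \text{ for each } n,\text{ then } \bigcup_nN_n \text{ is nwd in } X. \tag{5}$$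

**Step 2: each $U_\alpha$ meets infinitely many strips.** This is the property that Section 3 asked for. Let $A_\alpha=\{n:U_\alpha\cap X_n\ne\emptyset\}$, and let $m\in\omega$. The set $U_\alpha\cap f^{-1}(\{z:\delta(z)<a_m\})$ is open in $\beta X$ and contains $F$, as $\delta=0$ on $f(F)$. So it is nonempty and meets $\bigcup_nX_n$, which is dense in $\beta X$. A point of it in $X_n$ satisfies $a_{n+1}<\delta<a_m$, so $n\ge m$. Hence $A_\alpha$ is infinite.

**Step 3: a copy of the rationals in each strip.** This step gives coordinates in which sets like (1) make sense. Let $Y_n=X_n\setminus\mathrm{cl}_XI$. This is open in $X$ and has no isolated points, since an isolated point of $Y_n$ is isolated in $X$. Moreover $U_\alpha\cap X_n\subset Y_n$. If $Y_n\neq\emptyset$, let $Q_n$ be a countable dense subset of $Y_n$. If $Y_n=\emptyset$, then $n$ belongs to no $A_\alpha$, and we put $Q_n=\emptyset$. Every set indexed by such an $n$ below is empty.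

A nonempty $Q_n$ has no isolated points: if $\{q\}=Q_n\cap G$ with $G$ open in $Y_n$, then $G\subset\mathrm{cl}_{Y_n}(Q_n\cap G)=\{q\}$, so $q$ would be isolated in $Y_n$. Let $E\subset2^\omega$ be the set of eventually zero sequences, a countable dense subset of $2^\omega$ without isolated points. By Sierpiński's theorem there is a homeomorphism $e_n:Q_n\to E$. By Fact 4, every nwd subset of $Q_n$ is nwd in $X$. Finally, if $n\in A_\alpha$, then $U_\alpha\cap X_n$ is a nonempty open subset of $Y_n$, so $U_\alpha\cap Q_n\neq\emptyset$.

**Step 4: $\mathfrak d\le\kappa$.** This is one half of Proposition 4, and the second half will use it. The idea is the argument of Section 3 with finitely many points per strip instead of one. For $Q_n\ne\emptyset$ enumerate $Q_n=\{q_{n,i}:i\in\omega\}$. Let $h\in\omega^\omega$ be nondecreasing and let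
$$N_h=\bigcup_n\{q_{n,i}:i\le h(n)\}.$$
Points of $Y_n$ are not isolated in $X$, so each of these finite sets is nwd, and $N_h$ is nwd by (5). For $\alpha<\kappa$ define
$$g_\alpha(n)=\min\{i:q_{n',i}\in U_\alpha\},\qquad\text{where } n'=\min\{k\in A_\alpha:k\ge n\}.$$
By (3) there is $\alpha$ with $U_\alpha\cap N_h=\emptyset$. For this $\alpha$ and every $n$, no $q_{n',i}$ with $i\le h(n')$ is in $U_\alpha$, so $h(n)\le h(n')<g_\alpha(n)$. Thus $\{g_\alpha:\alpha<\kappa\}$ dominates all nondecreasing functions. Every function in $\omega^\omega$ is bounded by a nondecreasing one, so this family is dominating and $\mathfrak d\le\kappa$.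

## 7. Splicing points along a partition, and the bound $\mathrm{non}(\mathcal M)\le\kappa$

Suppose $\kappa<\mathrm{non}(\mathcal M)$. For $\alpha<\kappa$ and $n\in A_\alpha$ fix $x_{\alpha,n}\in U_\alpha\cap Q_n$. Fix a partition of $\omega$ into infinite sets $I_n$, $n\in\omega$. The plan is to let the sequence $(x_{\alpha,n})_{n\in A_\alpha}$ write one point of $2^\omega$, with $x_{\alpha,n}$ writing on the blocks $P_i$ with $i\in I_n$. If a target $y$ disagrees with the spliced point on almost all blocks, then it disagrees with $x_{\alpha,n}$ on *all* blocks of index in $I_n$ as soon as $I_n$ avoids the finitely many exceptions. Then $x_{\alpha,n}$ lies in a set of the kind described in Section 1.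

There is one difficulty, in the order of the choices. We need $P$ in order to splice. Only after splicing do we have a small set of points, and Lemma 1 then returns $y$ together with its own partition $J$. If $P$ was fixed once and for all, a block $P_i$ may be too short to contain any $J_j$, and then disagreement on the $J_j$ says nothing about disagreement on $P_i$. The remedy is to splice along all $P\in\mathcal P$ at once. By Step 4 of Section 6 we can afford this.

**Step 5: the spliced points.** This step produces few enough points to apply $\mathrm{non}(\mathcal M)$. For $\alpha<\kappa$ and $P\in\mathcal P$ define $z_{\alpha,P}\in2^\omega$ by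
$$z_{\alpha,P}{\restriction}P_i=\begin{cases}e_n(x_{\alpha,n}){\restriction}P_i, & i\in I_n,\ n\in A_\alpha,\\ 0, & i\in I_n,\ n\notin A_\alpha.\end{cases} \tag{6}$$
There are at most $\kappa\cdot\mathfrak d=\kappa<\mathrm{non}(\mathcal M)$ such points, so they form a meager set.

**Step 6: one target for all spliced points.** This step finds $y$ and selects the right $P$. Apply Lemma 1 to the set of all $z_{\alpha,P}$ to get $y$ and $J$. Apply Lemma 2 to the family $\{J_j:j\in\omega\}$ to get $P\in\mathcal P$ such that every $P_i$ contains some $J_{j(i)}$. From now on $P$ is this partition. The numbers $j(i)$ are distinct because the $P_i$ are disjoint. For each $\alpha$ we have $z_{\alpha,P}{\restriction}J_j\ne y{\restriction}J_j$ for all but finitely many $j$, so $z_{\alpha,P}{\restriction}J_{j(i)}\neq y{\restriction}J_{j(i)}$ for all but finitely many $i$. Hence there is $i_\alpha$ with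
$$z_{\alpha,P}{\restriction}P_i\ne y{\restriction}P_i\qquad\text{for all } i\ge i_\alpha. \tag{7}$$

**Step 7: the nwd set.** This step distributes the conditions of (1) over the strips. Let
$$N_n=\{x\in Q_n:\ e_n(x){\restriction}P_i\ne y{\restriction}P_i\ \text{ for all } i\in I_n\},\qquad N=\bigcup_nN_n.$$
Since $I_n$ is infinite, $N_n$ is nwd in $Q_n$: given $s$, pick $i\in I_n$ with $\min P_i\ge|s|$ and a finite $t\supset s$ of length $\max P_i+1$ with $t{\restriction}P_i=y{\restriction}P_i$; then $[t]\cap e_n(N_n)=\emptyset$, while $[t]\cap E\ne\emptyset$. So $e_n(N_n)$ is nwd in $E$. By Step 3 each $N_n$ is nwd in $X$, and by (5) so is $N$.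

**Step 8: $N$ meets every $U_\alpha$.** This gives the contradiction. Let $\alpha<\kappa$. The $I_n$ are disjoint, so only finitely many of them meet $\{i:i<i_\alpha\}$. As $A_\alpha$ is infinite, there is $n\in A_\alpha$ with $I_n\subset[i_\alpha,\infty)$. For every $i\in I_n$, (6) and (7) give
$$e_n(x_{\alpha,n}){\restriction}P_i=z_{\alpha,P}{\restriction}P_i\ne y{\restriction}P_i .$$
So $x_{\alpha,n}\in N_n\cap U_\alpha$. Thus the nwd set $N$ meets every $U_\alpha$, contradicting (3). Hence $\mathrm{non}(\mathcal M)\le\kappa$, and with Step 4 the proof of Proposition 4 is complete. $\square$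

## 8. Linked open sets off nowhere dense sets: the upper bound

To build a remote set we want, for each $D$ in a cofinal family of nwd sets, an open set $U(D)$ whose closure misses $D$, such that any finitely many $U(D)$ have a common point. Then $F=\bigcap_D\mathrm{cl}_{\beta X}U(D)$ is nonempty and avoids everything it should.

Arbitrary choices fail at once: in $2^\omega$, for $D=\{000\ldots\}$ and $D'=\{111\ldots\}$ one may have chosen $U(D)=[1]$ and $U(D')=[0]$, where $[0],[1]$ are the sets of sequences starting with $0$ and $1$. A sensible correction is to make $U(D)$ large in measure, so that two of them must meet. In $2^\omega$ with the coin-tossing measure this would need measure greater than $1/2$. But let $P$ have blocks of length $|P_i|=i+3$. The set $N_{y,P}$ of (1) has measure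
$$\prod_i\bigl(1-2^{-(i+3)}\bigr)\ \ge\ 1-\sum_i2^{-(i+3)}=\tfrac34,$$
so an open set missing it has measure at most $1/4$. Largeness in measure is not available. What works is a combinatorial form of largeness, van Douwen's $n$-linked sets: in the $n$-th of a sequence of disjoint open pieces of $X$, any $n$ of the chosen sets meet.

**Proposition 5.** If $\mathrm{cl}_XI$ is compact (e.g. $I=\emptyset$), there is a nonempty closed remote $F\subset X^*$ with $\chi(F,\beta X)\le\max\{\mathfrak d,\mathrm{non}(\mathcal M)\}$.

**Step 1: the pieces.** This step finds disjoint places, one for each $n$, away from the isolated points. $X$ is metrizable and not compact, so it contains an infinite closed discrete set, and by collectionwise normality there is a discrete family $\{V_n:n\ge1\}$ of nonempty open sets. The compact set $\mathrm{cl}_XI$ is covered by finitely many open sets each meeting at most one $V_n$, so it meets only finitely many $V_n$. Discard these and re-index. Now all $V_n$ are contained in $Y:=X\setminus\mathrm{cl}_XI$, a nonempty open subspace without isolated points. Let $\mathcal D$ be the family of Lemma 3 for $Y$. Its members are closed in $Y$.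

**Step 2: the sets $U_n(D)$.** This step defines, inside $V_n$, an open set off $D$ that is rich enough to be $n$-linked. Fix $n\ge1$ and let $\{B_k:k\in\omega\}$ be a countable base for $V_n$ consisting of nonempty open sets with $\mathrm{cl}_XB_k\subset V_n$. Let $D\in\mathcal D$. For each $i$ the set $B_i\setminus D$ is open and nonempty, so by regularity it contains $\mathrm{cl}_XB_k$ for some $k$. Hence the following numbers exist:

- $k_0(D)$ is the least $k$ with $\mathrm{cl}_XB_k\cap D=\emptyset$;
- for $j\ge1$, $k_j(D)\ge k_{j-1}(D)$ is the least number such that for every $i\le k_{j-1}(D)$ there is $k\le k_j(D)$ with $\mathrm{cl}_XB_k\subset B_i\setminus D$.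

So $k_j(D)$ says how far down the list one has to go to find, inside each set listed up to $k_{j-1}(D)$, a smaller one off $D$. Let
$$U_n(D)=\bigcup\{B_k:\ k\le k_{n-1}(D),\ \mathrm{cl}_XB_k\cap D=\emptyset\}.$$
This is a finite union, so $\mathrm{cl}_XU_n(D)\subset V_n\setminus D$.

**Step 3: any $n$ of the sets $U_n(D)$ have a common point.** Here is the case $n=2$ first. Given $D,D'$, we may assume $k_0(D)\le k_0(D')$. Let $m_0=k_0(D)$; then $B_{m_0}\subset U_2(D)$. Because $m_0\le k_0(D')$, the definition of $k_1(D')$ gives $m_1\le k_1(D')$ with $\mathrm{cl}_XB_{m_1}\subset B_{m_0}\setminus D'$. So $B_{m_1}\subset U_2(D)\cap U_2(D')$. The set with the smaller number moves first, and the slower one shrinks inside.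

In general let $D_1,\dots,D_n\in\mathcal D$. Reorder them so that $k_0(D_1)$ is the least of all $k_0(D_i)$, then $k_1(D_2)$ is the least of the $k_1(D_i)$ with $i\ge2$, and so on. Thus
$$k_j(D_{j+1})\le k_j(D_i)\qquad\text{for all } i\ge j+1. \tag{8}$$
Put $m_0=k_0(D_1)$; so $\mathrm{cl}_XB_{m_0}\cap D_1=\emptyset$. Let $1\le j<n$ and suppose $m_{j-1}\le k_{j-1}(D_j)$ has been found. By (8), $m_{j-1}\le k_{j-1}(D_{j+1})$, so by definition of $k_j(D_{j+1})$ there is $m_j\le k_j(D_{j+1})$ with $\mathrm{cl}_XB_{m_j}\subset B_{m_{j-1}}\setminus D_{j+1}$. For all $j<n$ we have $m_j\le k_j(D_{j+1})\le k_{n-1}(D_{j+1})$ and $\mathrm{cl}_XB_{m_j}\cap D_{j+1}=\emptyset$, so $B_{m_j}\subset U_n(D_{j+1})$. Since $B_{m_0}\supset B_{m_1}\supset\dots\supset B_{m_{n-1}}\ne\emptyset$, the set $B_{m_{n-1}}$ lies in $U_n(D_1)\cap\dots\cap U_n(D_n)$.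

**Step 4: the set $F$.** This step assembles the pieces. Let $U(D)=\bigcup_{n\ge1}U_n(D)$. The family $\{V_n\}$ is discrete, so
$$\mathrm{cl}_XU(D)=\bigcup_n\mathrm{cl}_XU_n(D)\subset\bigcup_nV_n\setminus D\subset Y\setminus D. \tag{9}$$
Any $m$ of the sets $U(D)$ have a common point, namely in $V_m$, by Step 3. So by compactness
$$F=\bigcap_{D\in\mathcal D}\mathrm{cl}_{\beta X}U(D)$$
is a nonempty closed set.

**Step 5: $F$ misses the closures of nwd sets, and $F\subset X^*$.** This shows that $F$ is remote. It suffices to consider a closed nwd $N\subset X$. Since $Y$ is open, $N\cap Y$ is nwd in $Y$, so $N\cap Y\subset D$ for some $D\in\mathcal D$. By (9), $\mathrm{cl}_XU(D)\cap N\subset(Y\cap N)\setminus D=\emptyset$. By Fact 1 the closures of $U(D)$ and $N$ in $\beta X$ are disjoint, so $F\cap\mathrm{cl}_{\beta X}N=\emptyset$.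

Now let $x\in X$. If $x\in Y$, then $x$ is not isolated in $X$, so $\{x\}$ is closed nwd and $x\notin F$ by what was just shown. If $x\in\mathrm{cl}_XI$, then $x\notin Y$, so by (9) $x\notin\mathrm{cl}_XU(D)=X\cap\mathrm{cl}_{\beta X}U(D)$ and $x\notin F$. Hence $F\subset X^*$.

**Step 6: the character.** This step turns the closed sets $\mathrm{cl}_{\beta X}U(D)$ into open neighborhoods of $F$. For $D\in\mathcal D$ let
$$\mathrm{Ex}(D)=\beta X\setminus\mathrm{cl}_{\beta X}(X\setminus U(D)).$$
It is open, and $\mathrm{Ex}(D)\subset\mathrm{cl}_{\beta X}U(D)$ because $\beta X=\mathrm{cl}_{\beta X}U(D)\cup\mathrm{cl}_{\beta X}(X\setminus U(D))$. Fact 1, applied to $\mathrm{cl}_XU(D)$ and $X\setminus U(D)$, gives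
$$\mathrm{cl}_{\beta X}U(D)\setminus\mathrm{Ex}(D)=\mathrm{cl}_{\beta X}\bigl(\mathrm{cl}_XU(D)\setminus U(D)\bigr).$$
The boundary $\mathrm{cl}_XU(D)\setminus U(D)$ of an open set is nwd, and $F$ is remote, so $F$ misses this set. Hence $F\subset\mathrm{Ex}(D)\subset\mathrm{cl}_{\beta X}U(D)$ for every $D$.

If $O\supset F$ is open, compactness gives $D_1,\dots,D_m$ with $\bigcap_i\mathrm{cl}_{\beta X}U(D_i)\subset O$, hence $F\subset\bigcap_i\mathrm{Ex}(D_i)\subset O$. So the finite intersections of the sets $\mathrm{Ex}(D)$ form a neighborhood base of $F$, of size at most $|\mathcal D|+\aleph_0\le\max\{\mathfrak d,\mathrm{non}(\mathcal M)\}$. $\square$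

## 9. Spaces without isolated points: proof of Theorem A

Let $I=\emptyset$. By Proposition 4 and (2), every nonempty closed remote $F\subset X^*$ has $\chi(F,\beta X)\ge\mathrm{cof}(\mathcal M)$. By Proposition 5 and (2), there is one with $\chi(F,\beta X)\le\mathrm{cof}(\mathcal M)$. So $\chi_R(X)=\mathrm{cof}(\mathcal M)$ for every non-compact separable metrizable $X$ without isolated points. Taking the minimum over all such $X$, we get $\chi_R=\mathrm{cof}(\mathcal M)$ in ZFC. $\blacksquare$

## 10. The effect of isolated points: proof of Theorem B

**Part 1: splitting off the isolated points.** The aim is to reduce to Proposition 4 by cutting $F$ into a part near $I$ and a part away from $I$. Let $F\subset X^*$ be closed and remote with $F\not\subset\mathrm{cl}_{\beta X}I$, and let $H=\mathrm{cl}_XI$, so $\mathrm{cl}_{\beta X}H=\mathrm{cl}_{\beta X}I$. We have $\beta X=\mathrm{cl}_{\beta X}H\cup\mathrm{cl}_{\beta X}(X\setminus H)$, and Fact 1 applied to $H$ and $\mathrm{cl}_X(X\setminus H)$ gives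
$$\mathrm{cl}_{\beta X}H\cap\mathrm{cl}_{\beta X}(X\setminus H)=\mathrm{cl}_{\beta X}(\mathrm{Bd}_XH).$$
The boundary of the closed set $H$ is nwd, so $F$ misses this set. Hence $F$ is the disjoint union of the closed sets
$$F_1=F\cap\mathrm{cl}_{\beta X}H,\qquad F_2=F\setminus\mathrm{cl}_{\beta X}H=F\cap\mathrm{cl}_{\beta X}(X\setminus H),$$
and $F_2\ne\emptyset$. As a nonempty closed subset of a remote set, $F_2$ is remote, and it misses $\mathrm{cl}_{\beta X}I$. So $\chi(F_2,\beta X)\ge\mathrm{cof}(\mathcal M)$ by Proposition 4 and (2).

It remains to compare the characters of $F$ and $F_2$. Let $O\supset F_2$ and $O_1\supset F_1$ be disjoint open sets, and let $\{U_\alpha\}$ be a neighborhood base of $F$. Then $\{U_\alpha\cap O\}$ is a neighborhood base of $F_2$: for open $W\supset F_2$ the open set $(W\cap O)\cup O_1$ contains $F$, so it contains some $U_\alpha$, and then $U_\alpha\cap O\subset W$. Hence $\chi(F,\beta X)\ge\chi(F_2,\beta X)\ge\mathrm{cof}(\mathcal M)$.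

**Part 2, $\mathrm{cl}_XI$ compact.** Here the isolated points cannot be seen from the remainder. We have $\mathrm{cl}_{\beta X}I=\mathrm{cl}_XI\subset X$, which is disjoint from every $F\subset X^*$. So Propositions 4 and 5 both apply, and with (2) they give $\chi_R(X)=\mathrm{cof}(\mathcal M)$.

**Part 2, $\mathrm{cl}_XI$ not compact.** Here we find a closed copy of $\omega$ consisting of isolated points and repeat the degenerate example of Section 2. The non-compact metrizable space $\mathrm{cl}_XI$ contains an infinite closed discrete set $\{p_n:n\in\omega\}$, which is also closed and discrete in $X$. Let $\{V_n\}$ be a discrete family of open subsets of $X$ with $p_n\in V_n$, and pick $e_n\in V_n\cap I$. Then $T=\{e_n:n\in\omega\}$ is infinite, closed and discrete in $X$, and it is open because its points are isolated.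

The disjoint closed sets $T$ and $X\setminus T$ have disjoint closures, and these cover $\beta X$, so $\mathrm{cl}_{\beta X}T$ is clopen in $\beta X$. In the same way each $\{e_n\}$ is clopen in $\beta X$, so $T$ is open in $\beta X$. Let $F=\mathrm{cl}_{\beta X}T\setminus T$. It is closed because $T$ is open in $\beta X$. It is nonempty because the infinite discrete space $T$ is not compact. It is contained in $X^*$ because $T$ is closed in $X$, so that $X\cap\mathrm{cl}_{\beta X}T=T$. If $N\subset X$ is nwd, it contains no isolated point of $X$, so $N\subset X\setminus T$ and $\mathrm{cl}_{\beta X}N\cap\mathrm{cl}_{\beta X}T=\emptyset$. Thus $F$ is remote. The clopen sets $\mathrm{cl}_{\beta X}T\setminus\{e_0,\dots,e_n\}$ decrease to $F$, so by compactness they form a neighborhood base of $F$, and $\chi(F,\beta X)\le\aleph_0$.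

Finally, no nonempty closed $F\subset X^*$ has finite character. If it had a finite base, the intersection of the base would be an open set; it would equal $F$, because the closed set $F$ is the intersection of the open sets containing it. So $F$ would be a nonempty open subset of $\beta X$ and would meet the dense set $X$, contradicting $F\subset X^*$. Hence $\chi_R(X)=\aleph_0$. $\blacksquare$
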